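# Structures determined by $\mathcal M\leq_\alpha\mathcal N$ and the complexity of their Scott sentences

## 1. The integers with successor, described twice

Take $\mathcal Z=(\mathbb Z,\mathrm{Suc})$, where $\mathrm{Suc}(x,y)$ means $y=x+1$. For $k\in\mathbb Z$ write "$y=\mathrm{Suc}^k(x)$" for the finitary existential formula saying that a $\mathrm{Suc}$-path of length $|k|$ leads from $x$ to $y$ (if $k\ge 0$) or from $y$ to $x$ (if $k<0$). All structures in these notes are countable and nonempty.

Here is a first description of $\mathcal Z$. Every element has a successor and a predecessor; successors and predecessors are unique; there are no finite cycles; and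
$$\forall x\,\forall y\ \bigvee_{k\in\mathbb Z} y=\mathrm{Suc}^k(x).$$
A structure satisfying all this is a single bi-infinite chain, hence a copy of $\mathcal Z$. The shape of the description is "for all, a countable disjunction of existential formulas". Two layers of quantifiers suffice.

Here is a second description, which quotes $\mathcal Z$ itself. Suppose $\mathcal N$ has the following property.

$$(\ast)\quad\text{For every finite tuple } \bar d \text{ of } \mathcal N \text{ there is a tuple } \bar c \text{ of } \mathcal Z \text{ such that every finitary existential formula true of } \bar c \text{ in } \mathcal Z \text{ is true of } \bar d \text{ in } \mathcal N.$$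

We claim $\mathcal N\cong\mathcal Z$. First, if $\bar c$ answers $\bar d$, then $\bar c$ and $\bar d$ satisfy the same quantifier-free formulas: a quantifier-free formula true of $\bar c$ is true of $\bar d$, and the same applies to its negation. So no $d$ in $\mathcal N$ has two successors $d_1\neq d_2$, since the answer to $(d,d_1,d_2)$ would be an element of $\mathcal Z$ with two successors. Predecessors are unique and cycles are absent for the same reason. Each $d$ has a successor and a predecessor because its answer $c$ has them, and this is an existential fact about $c$. Finally, if $(c,c')$ answers $(d,d')$, then $c'=\mathrm{Suc}^k(c)$ for some $k$, hence $d'=\mathrm{Suc}^k(d)$. So $\mathcal N$ is one bi-infinite chain.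

Now write $(\ast)$ as a formula:
$$\bigwedge_l\ \forall x_1\dots x_l\ \bigvee_{\bar c\in\mathbb Z^l}\ \bigwedge_{\psi \text{ existential, true of }\bar c}\psi(\bar x).$$
This has four alternating layers, because the innermost conjunction of existential formulas is itself of the shape "for all, there exists". Yet two layers were enough: for each pair $(c,c')$ one single existential formula, $y=\mathrm{Suc}^k(x)$, carries the information that matters. The question of this lecture is whether such a saving is automatic. If a condition of the form $(\ast)$ determines a structure $\mathcal M$ up to isomorphism, is there always a sentence with fewer layers that does so, with three layers, or even with two?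

## 2. Infinitary formulas and the relations $\leq_\alpha$

Fix a countable language $\mathcal L$. The logic $\mathcal L_{\omega_1\omega}$ allows countable conjunctions and disjunctions and finitary quantifiers; each formula has finitely many free variables.

**Definition 1 (the hierarchy).** $\Sigma_0=\Pi_0$ is the class of finitary quantifier-free formulas. For a countable ordinal $\alpha\ge1$, a $\Sigma_\alpha$ formula is a countable disjunction of formulas $\exists\bar y\,\psi$ with $\psi\in\Pi_\beta$, $\beta<\alpha$, and a $\Pi_\alpha$ formula is a countable conjunction of formulas $\forall\bar y\,\psi$ with $\psi\in\Sigma_\beta$, $\beta<\alpha$.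

Textbook facts, all up to logical equivalence: the classes are cumulative ($\Sigma_\beta,\Pi_\beta\subseteq\Sigma_\alpha\cap\Pi_\alpha$ for $\beta<\alpha$) and closed under finite $\wedge,\vee$; negation interchanges $\Sigma_\alpha$ and $\Pi_\alpha$; for $\alpha\ge1$, $\Sigma_\alpha$ is closed under countable disjunctions and $\exists$, and $\Pi_\alpha$ under countable conjunctions and $\forall$. For example, "there are infinitely many elements" is $\bigwedge_n\exists x_1\dots x_n\bigwedge_{i<j}x_i\neq x_j$, a $\Pi_2$ sentence.

**Definition 2 (Scott sentence).** A Scott sentence for a countable structure $\mathcal M$ is an $\mathcal L_{\omega_1\omega}$ sentence whose countable models are exactly the structures isomorphic to $\mathcal M$.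

The first description in Section 1 is a $\Pi_2$ Scott sentence for $\mathcal Z$.

**Definition 3 (back-and-forth relations).** Fix an enumeration $(\theta_i)_{i\in\omega}$ of the atomic $\mathcal L$-formulas in the variables $x_0,x_1,\dots$ (equalities included). For tuples $\bar a\in\mathcal M$, $\bar b\in\mathcal N$ of the same length $n$:

- $(\mathcal M,\bar a)\leq_0(\mathcal N,\bar b)$ if for every $i<n$ such that all variables of $\theta_i$ lie among $x_0,\dots,x_{n-1}$, we have $\mathcal M\models\theta_i(\bar a)\iff\mathcal N\models\theta_i(\bar b)$.
- For $\alpha>0$, $(\mathcal M,\bar a)\leq_\alpha(\mathcal N,\bar b)$ if for every $\beta<\alpha$ and every tuple $\bar d\in\mathcal N$ there is a tuple $\bar c\in\mathcal M$ of the same length as $\bar d$ with $(\mathcal N,\bar b\bar d)\leq_\beta(\mathcal M,\bar a\bar c)$.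

Write $\mathcal M\le_\alpha\mathcal N$ for empty tuples, and $\equiv_\gamma$ for $\leq_\gamma$ in both directions. If $F$ is a finite set and $e$ an injection on $F$, then $(\mathcal K,F)\le_\alpha(\mathcal K',e(F))$ refers to an enumeration of $F$ and its image under $e$.

**Lemma 1.** $(\mathcal K,\bar a)\leq_1(\mathcal K',\bar b)$ iff every finitary existential formula true of $\bar b$ in $\mathcal K'$ is true of $\bar a$ in $\mathcal K$.

*Proof.* ($\Rightarrow$) Let $\mathcal K'\models\varphi(\bar b,\bar d)$ with $\varphi$ quantifier-free. Pad $\bar d$ with repetitions or arbitrary elements until the length of $\bar b\bar d$ exceeds the index of every atomic formula occurring in $\varphi$, written in $x_0,x_1,\dots$. A tuple $\bar c$ with $(\mathcal K',\bar b\bar d)\leq_0(\mathcal K,\bar a\bar c)$ then satisfies $\varphi(\bar a,\bar c)$. ($\Leftarrow$) Given $\bar d$, the relation $(\mathcal K',\bar b\bar d)\le_0(\mathcal K,\bar a\bar c)$ only asks that $\bar a\bar c$ satisfy finitely many literals true of $\bar b\bar d$. That such a $\bar c$ exists is an existential formula true of $\bar b$, hence true of $\bar a$. $\square$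

For example, an infinite pure set $\mathcal I$ and a $k$-element pure set $\mathcal J$ satisfy $\mathcal I\leq_1\mathcal J$ but not $\mathcal J\le_1\mathcal I$: "there are $k+1$ distinct elements" holds only in $\mathcal I$.

Applying Lemma 1 to quantifier-free formulas and their negations, $\leq_1$ implies that literals agree on both sides; in particular $\le_1$ implies $\le_0$.

**Lemma 2 (Karp).** For $\alpha\ge1$: $(\mathcal K,\bar a)\le_\alpha(\mathcal K',\bar b)$ iff every $\Pi_\alpha$ formula true of $\bar a$ in $\mathcal K$ is true of $\bar b$ in $\mathcal K'$.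

*Proof.* Induction on $\alpha$. For $\alpha=1$ this is Lemma 1, read contrapositively for universal formulas. Let $\alpha>1$.

($\Rightarrow$) Suppose a $\Pi_\alpha$ formula true of $\bar a$ fails at $\bar b$. Then one of its conjuncts $\forall\bar y\,\chi$ fails at $\bar b$, with $\chi\in\Sigma_\eta$, $\eta<\alpha$, and by cumulativity we may take $\eta\ge1$. So $\mathcal K'\models\neg\chi(\bar b,\bar d)$ for some $\bar d$. Choose $\bar c$ with $(\mathcal K',\bar b\bar d)\le_\eta(\mathcal K,\bar a\bar c)$. As $\neg\chi$ is $\Pi_\eta$, induction gives $\mathcal K\models\neg\chi(\bar a,\bar c)$, a contradiction.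

($\Leftarrow$) If $\le_\alpha$ fails, there are $\eta<\alpha$ and $\bar d$ such that no $\bar c$ satisfies $(\mathcal K',\bar b\bar d)\le_\eta(\mathcal K,\bar a\bar c)$. We may take $\eta\ge1$: if $\eta=0$, the same $\bar d$ fails for $\eta=1<\alpha$, since $\le_1$ implies $\le_0$. By induction, for each $\bar c$ there is $\pi_{\bar c}\in\Pi_\eta$ true of $\bar b\bar d$ and false of $\bar a\bar c$. Then $\forall\bar y\,\neg\bigwedge_{\bar c}\pi_{\bar c}$ is $\Pi_\alpha$, true of $\bar a$, and false of $\bar b$. The conjunction is countable because $\mathcal K$ is. $\square$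

**Corollary 3.** For $\alpha\ge1$, $\le_\alpha$ implies $\le_\gamma$ for all $\gamma\le\alpha$, and it passes to corresponding subtuples (in any order, with repetitions). For limit $\lambda$, $\le_\lambda$ holds iff $\le_\eta$ holds for all $1\le\eta<\lambda$.

*Proof.* The first statement follows from Lemma 2, cumulativity and dummy variables, together with "$\le_1$ implies $\le_0$". For the second, a $\Pi_\lambda$ formula is a conjunction of formulas $\forall\bar y\,\chi$ with $\chi\in\Sigma_\eta$, $\eta<\lambda$; each conjunct is $\Pi_{\eta+1}$ and $\eta+1<\lambda$. $\square$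

## 3. How many quantifiers does $\le_\alpha$ cost?

Say that $\mathcal M$ **satisfies the hypothesis at** $\alpha$ if $\mathcal M\leq_\alpha\mathcal N\Rightarrow\mathcal M\cong\mathcal N$ for all countable $\mathcal N$. By Lemma 1 and Corollary 3, property $(\ast)$ is $\mathcal Z\le_2\mathcal N$, so $\mathcal Z$ satisfies the hypothesis at $2$.

A known result, which we may use, says: if $\mathcal M$ satisfies the hypothesis at $\alpha$, then $\mathcal M$ has a $\Pi_{\alpha+2}$ Scott sentence. At $\alpha=2$ we have seen the sentence: $(\ast)$ with $\mathcal M$ in place of $\mathcal Z$ is $\Pi_4$. The question, from Ruiyuan Chen, David Gonzalez, Matthew Harrison-Trainor, "Optimal Syntactic Definitions of Back-and-Forth Types", arXiv:2505.00893 (2025), is whether the hypothesis at $\alpha$ gives (a) a $\Pi_{\alpha+1}$ Scott sentence, or (b) a $\Pi_\alpha$ Scott sentence, for every countable $\alpha\geq1$ and every countable $\mathcal M$. The answers are no and no, already at $\alpha=2$.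

**Theorem A.** There is a countable $\mathcal M$ such that $\mathcal M\le_2\mathcal N\Rightarrow\mathcal M\cong\mathcal N$ for all countable $\mathcal N$, while $\mathcal M$ has no $\Pi_3$ Scott sentence (hence no $\Pi_2$ Scott sentence).

A supplement, not needed to answer the question, decides it ordinal by ordinal.

**Theorem B.** Let $\alpha\ge1$ be a countable ordinal.

1. "Hypothesis at $\alpha$ $\Rightarrow$ $\Pi_\alpha$ Scott sentence" holds for all $\mathcal M$ iff $\alpha=1$ or $\alpha$ is a limit.
2. "Hypothesis at $\alpha$ $\Rightarrow$ $\Pi_{\alpha+1}$ Scott sentence" holds for all $\mathcal M$ iff $\alpha=1$, or $\alpha$ is a limit, or $\alpha=\lambda+1$ with $\lambda$ a limit.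
3. If $\alpha=\beta+2$ ($\beta\ge0$ any countable ordinal), some $\mathcal M$ satisfies the hypothesis at $\alpha$ but has no $\Sigma_{\alpha+2}$ Scott sentence.

Sections 5–10 prove Theorem A; Sections 4 and 11–15 prove Theorem B.

## 4. The values $\alpha=1$, $\alpha=\lambda$, $\alpha=\lambda+1$: direct formulas

**Proposition 4.** Under the hypothesis at $\alpha$ there is a $\Pi_\alpha$ Scott sentence if $\alpha=1$ or $\alpha$ is a limit, and a $\Pi_{\alpha+1}$ Scott sentence if $\alpha=\lambda+1$ with $\lambda$ a limit.

*Proof.* **Step 1: the case $\alpha=1$.** Here we only need Lemma 1. It says that $\mathcal M\le_1\mathcal N$ iff $\mathcal N$ satisfies all finitary universal sentences true in $\mathcal M$. Their conjunction is countable and $\Pi_1$; under the hypothesis its countable models are exactly the copies of $\mathcal M$.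

**Step 2: formulas for $\le_\delta$.** This step writes the relations with a fixed $\mathcal M$ as formulas. We want $\varphi^\delta_{\bar a}(\bar x)$ to express $(\mathcal M,\bar a)\le_\delta(\mathcal N,\bar x)$ and $\psi^\delta_{\bar a}(\bar x)$ to express $(\mathcal N,\bar x)\le_\delta(\mathcal M,\bar a)$, in every $\mathcal N$. For $\delta=0$ both are finite conjunctions of literals. For $\delta>0$, transcribe Definition 3:
$$\varphi^\delta_{\bar a}=\bigwedge_{\eta<\delta}\bigwedge_{l}\forall y_1\ldots y_l\bigvee_{\bar c\in\mathcal M^l}\psi^\eta_{\bar a\bar c},\qquad \psi^\delta_{\bar a}=\bigwedge_{\eta<\delta}\bigwedge_{\bar d\in\mathcal M^{<\omega}}\exists\bar y\,\varphi^\eta_{\bar a\bar d}.$$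

**Step 3: counting.** The purpose is to show that at limits the extra quantifiers are absorbed. Claim: if $\delta=\mu+k$ with $\mu$ a limit or $0$ and $k<\omega$, then $\varphi^\delta_{\bar a}$ and $\psi^\delta_{\bar a}$ are $\Pi_{\mu+3k}$. For $\delta=0$ this is clear. If $\delta=\mu$ is a limit, each $\eta<\mu$ contributes $\varphi^\eta,\psi^\eta\in\Pi_\xi$ with $\xi<\mu$; then $\forall\bar y\bigvee\psi^\eta$ is $\Pi_{\xi+2}$ and $\exists\bar y\,\varphi^\eta$ is $\Sigma_{\xi+1}$, all of complexity below $\mu$, so the conjunctions are $\Pi_\mu$. If $\delta=\mu+k+1$, all constituents with $\eta\le\mu+k$ are $\Pi_{\mu+3k}$; the disjunctions and the existential formulas are $\Sigma_{\mu+3k+1}$, and the results are $\Pi_{\mu+3k+2}\subseteq\Pi_{\mu+3(k+1)}$.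

**Step 4: reading off the sentences.** For $\alpha=\lambda$ a limit, $\mathcal M\le_\lambda\mathcal N$ is expressed by the $\Pi_\lambda$ sentence $\varphi^\lambda_\emptyset$, a Scott sentence under the hypothesis. For $\alpha=\lambda+1$, the case $\eta=\lambda$ in Definition 3 implies the cases $\eta<\lambda$ by Corollary 3, so $\mathcal M\le_{\lambda+1}\mathcal N$ is expressed by
$$\bigwedge_l\forall y_1\dots y_l\bigvee_{\bar c\in\mathcal M^l}\psi^\lambda_{\bar c}.$$
Here $\psi^\lambda_{\bar c}\in\Pi_\lambda$, the disjunction is $\Sigma_{\lambda+1}$, and the sentence is $\Pi_{\lambda+2}=\Pi_{\alpha+1}$. $\square$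

At $\alpha=2$ the same transcription, done economically, gives $(\ast)$, which is $\Pi_4=\Pi_{\alpha+2}$; nothing is absorbed.

## 5. Structures that list themselves

We want $\mathcal M$ such that $(\ast)$ genuinely needs all four layers. A natural way to force $\mathcal N\cong\mathcal M$ is to let elements of $\mathcal M$ enumerate $\mathcal M$. Use a unary predicate $A$ for "lists", binary relations $G_j$ with $G_j(y,u)$ read "$u$ is the $j$-th entry of the list $y$", and unary $U_n$, so that each list $y$ has a color $\rho(y)=\{n:U_n(y)\}$.

Try first a structure $\mathcal K$ with $A\ne\emptyset$ in which every $y\in A$ lists everything: $G_j(y,\cdot)$ holds of exactly one $g_j(y)$, $j\mapsto g_j(y)$ is a bijection from $\omega$ onto $\mathcal K$, and lists of the same color have the same quantifier-free type, entries included. Suppose $\mathcal K\le_2\mathcal N$. The sentences $\exists y\,A(y)$, $\forall y(A(y)\to\exists u\,G_j(y,u))$, uniqueness of the $j$-th entry, $\forall y,u(A(y)\to\bigvee_jG_j(y,u))$, and "if $y$ has color $o$, then its first $k$ entries have the quantifier-free type belonging to $o$" are all $\Pi_2$ (the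 last one is written out in Section 9). So they hold in $\mathcal N$. Pick $y\in A^{\mathcal N}$ and $y^*\in\mathcal K$ with $(\mathcal N,y)\le_1(\mathcal K,y^*)$. The color of $y$ is that of $y^*$, so it occurs in $\mathcal K$, and matching entries gives $\mathcal N\cong\mathcal K$.

So $\mathcal K$ satisfies the hypothesis at $2$. But we used $y^*$ only to know that the color of $y$ occurs in $\mathcal K$. That is the sentence $\forall y\,(A(y)\to\bigvee_o\text{"}\rho(y)=o\text{"})$, with $o$ ranging over the colors of $\mathcal K$; since "$\rho(y)=o$" is a conjunction of literals, this is $\Pi_3$. Together with the $\Pi_2$ sentences above, it is a $\Pi_3$ Scott sentence for $\mathcal K$. This attempt cannot prove Theorem A.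

What must be expensive is therefore the *existence* of a complete list. So admit also finite lists: $y$ has a level $\ell(y)\in\omega\cup\{\infty\}$ and only the entries $g_j(y)$ with $j<\ell(y)$. Now the argument stops at a precise point. Given $y\in A^{\mathcal N}$ and $y^*$ as above, we only get that $y$ has at least the entries that $y^*$ has, and nothing prevents $y^*$ from being a finite list. And "there is a complete list", $\exists y\bigwedge_j\exists u\,G_j(y,u)$, is written as a $\Sigma_3$ sentence, which $\le_2$ is not known to transfer.

Three devices get past this point.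

*Roots.* Add a second sort $V$. Each list $y$ is attached to one root $c\in V$ at one index $i\in\omega$, written $W_i(c,y)$, and the level of $y$ depends only on $(c,i)$: $\ell(y)=t_c(i)$. Every root of $\mathcal M$ will have some index $i$ with $t_c(i)=\infty$ at which a list is attached. If $(\mathcal N,c)\le_1(\mathcal M,c^*)$ and $i$ is such an index for $c^*$, then for each $j$ the existential statement "some list at $(c,i)$ has a $j$-th entry" holds of $c$. The $\Pi_2$ law "lists at the same $(c,i)$ have the same length" then converts these separate facts into a single complete list. Behind this is the statement "$\forall c\bigvee_i\bigwedge_j\exists$", of shape $\Pi_4$. To defeat $\Pi_3$ sentences, every finite piece $S$ of $\mathcal M$ gets a *shadow* $S'$ in $\mathcal M$, an isomorphic copy in which the infinite indices *used so far* have been cut to finite ones, while unused indices of the shadow roots remain infinite. Each shadow root still has complete lists in $\mathcal M$, but in a limit of shadows of shadows of shadows every list gets cut.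

*Bounds.* In $\mathcal N$ we must know that a list with all entries exhausts $\mathcal N$. With finite lists around, "if $y$ has all entries, then $u$ is on $y$" reads $\forall y,u\,(\bigvee_k\neg\exists v\,G_k(y,v)\vee\bigvee_jG_j(y,u))$ and has shape $\Pi_3$. So attach to each pair $(y,u)$ a number $k$, written $B_k(y,u)$, with the meaning "if $y$ has a $k$-th entry, then $u$ is on $y$". This is $\Pi_2$.

*Colors.* A list and its shadow share a color, and $\mathcal M$ has exactly one complete list of each color that occurs.

What remains is to arrange that a shadow obeys $(\mathcal M,S)\le_1(\mathcal M,S')$: whatever existential fact holds of $S'$ must hold of $S$. A construction by finite stages does this.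

## 6. Stages, shadows and transfers

**Language $L$:** unary $V,A,U_n$; binary $W_i,G_j,B_k$ ($n,i,j,k\in\omega$). We identify $n$ with $\{0,\dots,n-1\}$.

**Definition 4 (stage).** A stage is a finite $L$-structure $S$ together with functions $t_c:\omega\to\omega\cup\{\infty\}$ for $c\in V^S$, each taking the value $\infty$ cofinitely often, such that:

- (S1) $S=V\sqcup A$, $V\ne\emptyset$, $W_i\subseteq V\times A$, $U_n\subseteq A$. Each $y\in A$ has exactly one pair $(c,i)$ with $W_i(c,y)$. Write $r(y)=c$ (root), $\mathrm{ind}(y)=i$ (index), $\ell(y)=t_c(i)$ (level).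
- (S2) $G_j\subseteq A\times S$. If $\ell(y)<\infty$ then $\ell(y)\le|S|$. For $j<\min(\ell(y),|S|)$ there is exactly one $u=:g_j(y)$ with $G_j(y,u)$; for other $j$ there is none; $j\mapsto g_j(y)$ is injective. Write $\operatorname{ran}g(y)$ for the set of entries. So if $\ell(y)=\infty$, then $g_j(y)$, $j<|S|$, enumerates $S$ bijectively.
- (S3) $B_k\subseteq A\times S$; each $(y,u)\in A\times S$ has exactly one $k=:B(y,u)$ with $B_k(y,u)$. If $u\notin\operatorname{ran}g(y)$ then $B(y,u)\ge\ell(y)$.
- (S4) Let $\rho(y)=\{n:U_n(y)\}$ be the color of $y\in A$. For each $y\in A$ there is exactly one $\hat y\in A$ with $\rho(\hat y)=\rho(y)$ and $\ell(\hat y)=\infty$. If $\ell(y)=m<\infty$, the tuples $(y,g_0(y),\dots,g_{m-1}(y))$ and $(\hat y,g_0(\hat y),\dots,g_{m-1}(\hat y))$ have the same quantifier-free $L$-type.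

The functions $t_c$ are bookkeeping, not part of the language.

**Definition 5 (extension).** A stage $S^+$ extends $S$ if $S$ is an induced substructure of $S^+$, the $t_c$ ($c\in V^S$) are unchanged, and

- (E) if $c\in V^S$ and $t_c(i)<\infty$, then no $y\in S^+\setminus S$ satisfies $W_i(c,y)$.

Under extension, roots, indices, levels, colors, the entries $g_j(y)$ already defined and the values $B(y,u)$ do not change, and neither do quantifier-free types of old tuples. A list of finite level has all its entries at the first stage containing it, by (S2), and never gets another. Hence, for old $y$, whose $\hat y$ is old too, the only part of (S4) to recheck after an extension is that no new element of level $\infty$ has the color of $y$.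

*Example.* $S_0=\{c_0\}$ with $V=S_0$, $A=\emptyset$, $t_{c_0}\equiv\infty$ is a stage. Add one list $y$ with $W_0(c_0,y)$, color $\emptyset$, entries $g_0(y)=c_0$, $g_1(y)=y$, and $B(y,c_0)=B(y,y)=1$. Then $\ell(y)=\infty$, $\hat y=y$, and $S_1=\{c_0,y\}$ is a stage extending $S_0$. We follow this example below.

### Move I: the shadow of $S$

Put $S^+=S\sqcup S'$, where $S'=\{u':u\in S\}$ is an $L$-isomorphic copy of $S$. For $c\in V^S$ let
$$t_{c'}(i)=\begin{cases}|S| & \text{if } t_c(i)=\infty \text{ and some } y\in S \text{ has } W_i(c,y),\\ t_c(i)&\text{otherwise.}\end{cases}$$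
Each old $y$ of level $\infty$ gets entries $g_j(y)$, $|S|\le j<2|S|$, enumerating $S'$. Put $B(y,u')=B(y',u)=2|S|$ for $y\in A^S$, $u\in S$. No other relations hold between $S$ and $S'$.

*Example.* From $S_1$ we get $c_0',y'$ with $t_{c_0'}(0)=2$ and $t_{c_0'}(i)=\infty$ for $i\ge1$. The list $y'$ has level $2$ and entries $c_0',y'$; the list $y$ gets $g_2(y)=c_0'$, $g_3(y)=y'$; the cross values of $B$ are $4$. Here $\widehat{y'}=y$, and indeed $(y',c_0',y')$ and $(y,c_0,y)$ have the same type.

**Check that $S^+$ is a stage extending $S$.** Each clause is verified in turn. As $S$ is finite, $t_{c'}$ differs from $t_c$ at finitely many places, so it is cofinitely $\infty$. (S1) is clear.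

(S2): for $y\in A^S$ we have $\ell(y')=\ell(y)$ if $\ell(y)<\infty$, and $\ell(y')=|S|$ if $\ell(y)=\infty$, since then $y$ itself witnesses the first case of the definition of $t_{r(y)'}(\mathrm{ind}(y))$. So (S2) holds for $y'$ with $g_j(y')=(g_j(y))'$ for $j<\ell(y')$. For old $y$ of level $\infty$, $g(y)$ now enumerates $S^+$; for old $y$ of finite level nothing changed.

(S3): $2|S|$ bounds all finite levels in $S^+$. This settles the cross pairs whose list has finite level, including all pairs $(y',u)$; if $\ell(y)=\infty$ then $\operatorname{ran}g(y)=S^+$ and there is nothing to check. Pairs in $S\times S$ are as before. Inside $S'$: if $v'\notin\operatorname{ran}g(y')$ then $v\notin\operatorname{ran}g(y)$, so $\ell(y)<\infty$ and $B(y',v')=B(y,v)\ge\ell(y)=\ell(y')$.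

(S4): no new element has level $\infty$, and $\rho(y')=\rho(y)$, so $\hat y$ serves for $y'$ as well. If $\ell(y)=\infty$, then $\hat y=y$ and $(y',g_{<|S|}(y'))$ is the isomorphic copy of $(y,g_{<|S|}(y))$. If $\ell(y)=m<\infty$, then $(y',g_{<m}(y'))$ is the copy of $(y,g_{<m}(y))$, and (S4) in $S$ applies.

(E): all new lists have their roots in $S'$. $\square$

Call $(S,S')$ a **shadow pair**. The following hold at the creating move and at all later stages $T$:

- (P1) $u\mapsto u'$ is an $L$-isomorphism $S\to S'$.
- (P2) $t_{c'}(i)=\infty\Rightarrow t_c(i)=\infty$.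
- (P3) Every $y'\in A\cap S'$ has finite level and $\operatorname{ran}g(y')\subseteq S'$.
- (P4) If $y\in T\setminus S'$ and $W_i(c',y)$ with $c'\in S'$, then $t_{c'}(i)=\infty$.
- (P5) If $y\in A\cap S$ and $\ell(y)<\infty$, then $\operatorname{ran}g(y)\subseteq S$ and $\ell(y')=\ell(y)$.

Indeed (P1), (P2), (P3), (P5) hold at the creating move by construction, and they persist because nothing they mention changes under extension. For (P4): at the creating move no element outside $S'$ has its root in $S'$, and every later element with root $c'\in S'$ and index $i$ has $t_{c'}(i)=\infty$ by (E).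

### Move II: the transfer from $S'$ to $S$

This move is performed at a stage $T$ containing a shadow pair $(S,S')$. Its purpose is to reproduce over $S$ every fact that $T$ shows about $S'$, as far as finitely many symbols can tell. To do so we copy everything outside $S'$ (the elements of $S$ included) and let $S$ play the role of $S'$.

Let $n=|T|$ and $T^+=T\sqcup R\sqcup Z$ with $R=\{\bar u:u\in T\setminus S'\}$ and $|Z|=n$. Let $\tau:T\to S\sqcup R$ be given by $\tau(u')=u$ for $u'\in S'$ and $\tau(u)=\bar u$ for $u\in T\setminus S'$; it is injective. Define:

- $\bar u\in V\iff u\in V$, $\bar u\in A\iff u\in A$, $Z\subseteq V$; $t\equiv\infty$ for all new elements of $V$.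
- For $\bar u\in A$: $r(\bar u)=\tau(r(u))$, $\mathrm{ind}(\bar u)=\mathrm{ind}(u)$.
- The colors of the elements of $A\cap R$ are pairwise distinct, not used in $T$, and $\rho(\bar u)\cap n=\rho(u)\cap n$.
- For old $y$ of level $\infty$: $g_j(y)$, $n\le j<|T^+|$, enumerates $R\sqcup Z$. For $\bar u\in A\cap R$: $j\mapsto g_j(\bar u)$ is a bijection $|T^+|\to T^+$ with $g_j(\bar u)=\tau(g_j(u))$ for $j<\min(\ell(u),n)$ and $g_j(\bar u)\in Z$ for $\min(\ell(u),n)\le j<n$.
- For pairs $(y,v)\in A\times T^+$ not in $T\times T$: $B(y,v)=B(x,w)$ if $y=\tau(x)$ and $v=\tau(w)$; otherwise $B(y,v)=n$.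
- No other relations hold on tuples not contained in $T$.

Even a finite list $u$ gets a *complete* list $\bar u$ as its image. That the image is longer is hidden: its positions from $\ell(u)$ up to $n-1$ are filled from $Z$, which lies outside $\operatorname{ran}\tau$.

*Example.* Continue with $T=\{c_0,y,c_0',y'\}$, $n=4$. In $T$ the fact $G_3(y,y')$ holds, while no list has $y$ in position $3$. Now $\tau(y)=\bar y$, $\tau(y')=y$, and $\bar y$ has root $\bar c_0$, index $0$, a color such as $\{4\}$, and first entries $\bar c_0,\bar y,c_0,y$. So $G_3(\bar y,y)$ holds in $T^+$, as wanted. Also $B(y,\bar c_0)=B(y',c_0)=4$, and $y$ gets the six elements of $R\sqcup Z$ as its entries $4,\dots,9$.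

**Check that $T^+$ is a stage extending $T$.** *Levels and (E):* we show that every $\bar u\in A\cap R$ has level $\infty$. If $r(u)\notin S'$, the root $\tau(r(u))\in R$ is new, and $t\equiv\infty$ there. If $r(u)=c'\in S'$, then, as $u\in T\setminus S'$, $t_{c'}(\mathrm{ind}(u))=\infty$ by (P4), so $t_c(\mathrm{ind}(u))=\infty$ by (P2), and $r(\bar u)=c$. This also gives (E): a new element whose root is an old $c$ has an index $i$ with $t_c(i)=\infty$.

(S1): $r(\bar u)\in V$ since $\tau$ preserves $V$; the rest is immediate.

(S2): the bijections $g(\bar u)$ exist, because the prescribed values $\tau(g_j(u))\in S\sqcup R$ are distinct, $Z$ has $n$ elements for the remaining positions $j<n$ (at most $n$ of them), and the positions $j\ge n$ take the remaining elements in any order. For old $y$ of level $\infty$, $g(y)$ enumerates $T^+$. For old $y$ of finite level nothing changes.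

(S3): if $\ell(y)=\infty$ then $\operatorname{ran}g(y)=T^+$. So let $\ell(y)<\infty$; then $y\in T$. For $v\in T$ use (S3) in $T$. Let $v$ be new. If $B(y,v)=n$, this is fine, since $n$ bounds the finite levels in $T$. Otherwise $y=\tau(x)$ and $v=\tau(w)$; as $y$ is old and $v$ is new, $y\in S$, $x=y'\in S'$ and $w\in T\setminus S'$. By (P3), $w\notin\operatorname{ran}g(x)$, so $B(y,v)=B(x,w)\ge\ell(x)=\ell(y)$ by (S3) in $T$ and (P5).

(S4): the new elements of $A$ have level $\infty$ and fresh, pairwise distinct colors, so each is its own $\hat{\ }$, and old colors get no new complete list. Such colors exist because infinitely many subsets of $\omega$ have a given intersection with $n$. $\square$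

**Claim 5.** $\tau:T\to T^+$ preserves and reflects $=,V,A$, all $W_i$, all $B_k$, and $U_j,G_j$ for $j<n$.

*Proof.* $=,V,A$ are clear. For $U_j$ with $j<n$, use (P1) on $S'$ and $\rho(\bar u)\cap n=\rho(u)\cap n$ elsewhere; elements of $V$ satisfy no $U_j$.

$W_i$: it suffices that $r(\tau y)=\tau(r(y))$ and $\mathrm{ind}(\tau y)=\mathrm{ind}(y)$ for all $y\in A^T$. For $y\in S'$ this follows from (P1), since then $r(y)\in S'$; otherwise it is the definition.

$B_k$: for pairs inside $S'$ use (P1). Any other pair in $A\times T$ has its $\tau$-image outside $T\times T$, so the definition applies.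

$G_j(x,w)$ with $j<n$: if $x\notin A$, both sides are false. Let $x\in A$.

- If $x,w\in S'$: (P1).
- If $x\in S'$, $w\notin S'$: $G_j(x,w)$ fails by (P3). And $G_j(\tau x,\tau w)$, with $\tau x\in S$ old and $\tau w\in R$ new, can hold only for $j\ge n$.
- If $x\notin S'$: for $j<\min(\ell(x),n)$ we have $g_j(\tau x)=\tau(g_j(x))$ and $\tau$ is injective. For $\min(\ell(x),n)\le j<n$, $G_j(x,\cdot)$ is empty on $T$, and $g_j(\tau x)\in Z$ is not in $\operatorname{ran}\tau$. $\square$

### Move III: a new complete list at $c$

At a stage $T$ with $c\in V^T$, choose $i$ with $t_c(i)=\infty$ and add one new $y\in A$ with $W_i(c,y)$ and a fresh color. Let $g(y)$ be any bijection $|T|+1\to T\cup\{y\}$, let $g_{|T|}(x)=y$ for all old $x$ of level $\infty$, and put $B=|T|$ on all new pairs in $A\times(T\cup\{y\})$. (The example $S_1$ arose from $S_0$ in this way.)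

**Check.** (S1), (S2), (E) are immediate from $\ell(y)=\infty$. (S3): only pairs $(x,y)$ with $x$ old of finite level matter, and $|T|\ge\ell(x)$. (S4): $y$ has a fresh color and level $\infty$. $\square$

## 7. The union $\mathcal M$ of the stages

Start with the stage $S_0=\{c_0\}$, $V=S_0$, $t_{c_0}\equiv\infty$. Enumerate shadow pairs and elements of $V$ as they appear, and fix a list of tasks in which "Move I", "Move II for the $k$-th shadow pair" and "Move III for the $k$-th element of $V$" ($k\in\omega$) each occur infinitely often. At step $s$ perform the $s$-th task on $S_s$ if its object already exists, and Move I otherwise. This gives $S_0\subset S_1\subset\cdots$, strictly increasing, in which Move I is applied infinitely often, Move II infinitely often to each shadow pair, and Move III to each $c\in V$. Let $\mathcal M=\bigcup_sS_s$.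

**Proposition 6.** The structure $\mathcal M$ has the following properties.

- (M1) $V,A$ partition $\mathcal M$; $W_i\subseteq V\times A$, $G_j\subseteq A\times\mathcal M$; all elements of $\{y:W_i(c,y)\}$ have the same level $t_c(i)$.
- (M2) For $y\in A$, $\exists u\,G_j(y,u)$ holds iff $j<\ell(y)$, and then $u=g_j(y)$ is unique. If $\ell(y)=\infty$, $j\mapsto g_j(y)$ is a bijection $\omega\to\mathcal M$.
- (M3) Each $(y,u)\in A\times\mathcal M$ has some $B_k(y,u)$; if $B_k(y,u)$ and $\ell(y)>k$, then $u=g_j(y)$ for some $j$.
- (M4) Each color $o$ occurring in $\mathcal M$ is the color of exactly one element $\hat y_o$ of level $\infty$. If $\rho(y)=o$ and $k\le\ell(y)$, $k<\omega$, then $(y,g_{<k}(y))$ and $(\hat y_o,g_{<k}(\hat y_o))$ have the same quantifier-free type.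
- (M5) For each $c\in V$ there is $i$ with $t_c(i)=\infty$ and $\{y:W_i(c,y)\}\ne\emptyset$. In particular elements of level $\infty$ exist.
- (M6) If $(S,S')$ is a shadow pair, then $(\mathcal M,S)\le_1(\mathcal M,S')$ via $u\mapsto u'$, and every element of $A\cap S'$ has finite level. Every finite $F\subset\mathcal M$ is contained in $S$ for some shadow pair $(S,S')$.

*Proof.* (M1) is (S1). (M2) is (S2) together with $|S_s|\to\infty$. (M3): at a stage containing $y,u$, (S3) provides $k=B(y,u)$; if $u\notin\operatorname{ran}g(y)$ there, then $k\ge\ell(y)$. (M4): apply (S4) at every stage; if $\ell(y)=\infty$ then $y=\hat y_o$, and if $k\le\ell(y)<\infty$, restrict the tuples of (S4). (M5): Move III is applied to $c$.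

(M6): let $\mathcal M\models\varphi(\bar s',\bar d)$ with $\varphi$ finitary quantifier-free and $\bar s$ enumerating $S$. Choose a stage $T\supseteq S'\cup\bar d$ at which Move II is applied to $(S,S')$ and such that $|T|$ is larger than all indices of symbols $U_j,G_j$ in $\varphi$. By Claim 5 and $\tau(\bar s')=\bar s$ we get $\mathcal M\models\varphi(\bar s,\tau(\bar d))$. So every existential formula true of $\bar s'$ is true of $\bar s$, and Lemma 1 applies. The second statement is (P3). The third holds because Move I is applied to infinitely many $S_s$. $\square$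

## 8. Limits of finite pieces along $\le_1$

To contradict a $\Pi_3$ sentence we will glue finite pieces of $\mathcal M$ along shadow maps. The lemma says that $\Pi_1$ facts survive.

**Lemma 7.** Let $F_k\subset\mathcal K$ ($k\in\omega$) be finite nonempty sets and $e_k:F_k\to F_{k+1}$ injections with $(\mathcal K,F_k)\le_1(\mathcal K,e_k(F_k))$, where the language is relational. Let $\mathcal N$ be the direct limit, with relations inherited from $\mathcal K$. Then $(\mathcal K,F_k)\le_1(\mathcal N,[F_k])$ for all $k$. Hence $\Pi_1$ formulas true of tuples of $F_k$ in $\mathcal K$ hold of their images in $\mathcal N$.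

*Proof.* The relations are well defined, as the $e_k$ preserve literals. Suppose a finitary existential formula holds in $\mathcal N$ of $[\bar a]$, $\bar a\in F_k$. Its witnesses are represented in some $F_l$, $l\ge k$, so it holds in $\mathcal K$ of the image of $\bar a$ in $F_l$. By Lemma 1 it pulls back along $e_{l-1},\dots,e_k$ to $\bar a$. Now Lemma 1 gives the first statement and Lemma 2 the second. $\square$

*Example.* In $(\omega,<)$ let $F_k=\{0,\dots,k\}$ and $e_k(x)=x+1$. Existential formulas true of $(1,\dots,k+1)$ need not be true of $(0,\dots,k)$: "something is smaller than the first element" is such a formula. So the hypothesis of the lemma fails, and so does its conclusion: the limit has no least element, although $0\in F_0$ satisfies the $\Pi_1$ formula $\forall y\,\neg(y<x)$.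

## 9. $\mathcal M\le_2\mathcal N$ implies $\mathcal M\cong\mathcal N$

**Proposition 8.** The structure $\mathcal M$ satisfies the hypothesis at $2$.

*Proof.* Let $\mathcal N$ be countable with $\mathcal M\le_2\mathcal N$.

**Step 1: the $\Pi_2$ laws of $\mathcal M$.** This step collects what $\mathcal N$ inherits by Lemma 2. The following sentences are $\Pi_2$ and hold in $\mathcal M$ by (M1)–(M4).

- (N1) $\exists c\,V(c)$.
- (N2) $\forall c,y,y',u\,[W_i(c,y)\wedge W_i(c,y')\wedge G_j(y,u)\to\exists u'\,G_j(y',u')]$ for all $i,j$; $\forall y,u,v\,[G_j(y,u)\wedge G_j(y,v)\to u=v]$ for all $j$; $\forall c,y\,[W_i(c,y)\to A(y)]$ for all $i$.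
- (N3) $\forall y,u\,[A(y)\to\bigvee_kB_k(y,u)]$; $\forall y,u,v\,[B_k(y,u)\wedge G_k(y,v)\to\bigvee_jG_j(y,u)]$ for all $k$.
- (N4) For each color $o$ of $\mathcal M$, each $k$, and each literal $\lambda(x,z_0,\dots,z_{k-1})$ true of $(\hat y_o,g_{<k}(\hat y_o))$:
$$\forall x\bar z\Big[\neg A(x)\vee\bigvee_{j<k}\neg G_j(x,z_j)\vee\lambda(x,\bar z)\vee\bigvee_{n\in o}\neg U_n(x)\vee\bigvee_{n\notin o}U_n(x)\Big].$$

The second part of (N3) holds in $\mathcal M$ because $G_k(y,v)$ implies $\ell(y)>k$, so (M3) applies. (N4) holds in $\mathcal M$: if $A(x)$, $G_j(x,z_j)$ for $j<k$ and $\rho(x)=o$, then $k\le\ell(x)$, $z_j=g_j(x)$, and $\lambda$ holds by (M4). Each matrix is a countable disjunction of literals and existential formulas, hence $\Sigma_1$.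

**Step 2: a complete list in $\mathcal N$.** Here the roots do their work. Pick $c\in V^{\mathcal N}$. By $\mathcal M\le_2\mathcal N$ there is $c^*\in\mathcal M$ with $(\mathcal N,c)\le_1(\mathcal M,c^*)$. So $c^*\in V$, and finitary existential formulas true of $c^*$ are true of $c$. Choose $i$ for $c^*$ by (M5). For each $j$, $\mathcal M\models\exists y\exists u\,(W_i(c^*,y)\wedge G_j(y,u))$, hence $\mathcal N\models\exists y\exists u\,(W_i(c,y)\wedge G_j(y,u))$. Fix $y\in\mathcal N$ with $W_i(c,y)$; then $A(y)$. By (N2), for every $j$ there is a unique $g_j^{\mathcal N}(y)$ with $G_j(y,g_j^{\mathcal N}(y))$.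

**Step 3: the list exhausts $\mathcal N$.** Here the bounds do theirs. By (N3), every $u\in\mathcal N$ satisfies some $B_k(y,u)$, and since $g_k^{\mathcal N}(y)$ exists, $u=g^{\mathcal N}_j(y)$ for some $j$. So $\mathcal N=\{g_j^{\mathcal N}(y):j\in\omega\}$.

**Step 4: the isomorphism.** The color tells us which list of $\mathcal M$ to compare with. Choose $y^*\in\mathcal M$ with $(\mathcal N,y)\le_1(\mathcal M,y^*)$. Literals agree, so $y^*\in A$ and $\{n:\mathcal N\models U_n(y)\}=\rho(y^*)=:o$. By (N4), for every $k$ the tuple $(y,g_{<k}^{\mathcal N}(y))$ has the same quantifier-free type, equalities included, as $(\hat y_o,g_{<k}(\hat y_o))$. As $\mathcal M=\{g_j(\hat y_o):j\in\omega\}$ and $\mathcal N=\{g_j^{\mathcal N}(y):j\in\omega\}$, the map $g_j(\hat y_o)\mapsto g_j^{\mathcal N}(y)$ is an isomorphism $\mathcal M\cong\mathcal N$. $\square$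

Note that $y^*$ may well be a finite list. It is used for its color only; the length of $y$ came from the root.

## 10. A limit of shadows satisfies every $\Pi_3$ sentence of $\mathcal M$

**Proposition 9.** The structure $\mathcal M$ has no $\Pi_3$ Scott sentence.

*Proof.* Let $\Psi$ be any $\Pi_3$ sentence true in $\mathcal M$. By cumulativity write $\Psi=\bigwedge_m\forall\bar x\bigvee_i\exists\bar y\,\theta_{m,i}(\bar x,\bar y)$ with $\theta_{m,i}\in\Pi_1$. We build $\mathcal N\models\Psi$ with $\mathcal N\not\cong\mathcal M$.

**Step 1: the sequence.** We alternate between adding witnesses and passing to a shadow. Let $F_0\ne\emptyset$ be finite. Given $F_k$, bookkeeping selects an index $m$ and a tuple from some $F_l$, $l\le k$, such that every pair (conjunct $m$, tuple from some $F_l$) is selected at some step. Let $\bar x\in F_k$ be the image of that tuple. As $\mathcal M\models\Psi$, pick $i$ and $\bar y\in\mathcal M$ with $\mathcal M\models\theta_{m,i}(\bar x,\bar y)$, and let $F_k^+=F_k\cup\bar y$. By (M6) choose a shadow pair $(S,S')$ with $F_k^+\subseteq S$. Let $e_k^+$ be the restriction of $u\mapsto u'$ to $F_k^+$ and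 $F_{k+1}:=e^+_k(F_k^+)\subseteq S'$. By (M6) and Corollary 3, $(\mathcal M,F_k^+)\le_1(\mathcal M,e_k^+(F_k^+))$. So
$$F_0\subseteq F_0^+\xrightarrow{e_0^+}F_1\subseteq F_1^+\xrightarrow{e_1^+}F_2\subseteq\cdots$$
satisfies the hypotheses of Lemma 7. Let $\mathcal N$ be its limit.

**Step 2: $\mathcal N\models\Psi$.** Witnesses must survive the limit, and they do because $\theta_{m,i}$ is $\Pi_1$. By Lemma 7 applied to the sets $F_k^+$, the facts $\theta_{m,i}(\bar x,\bar y)$ pass to $\mathcal N$. Every tuple of $\mathcal N$ is represented in some $F_l$ and is treated for every $m$, so $\mathcal N\models\Psi$.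

**Step 3: $\mathcal N\not\cong\mathcal M$.** We show that all lists of $\mathcal N$ are finite. Each $y\in A^{\mathcal N}$ is represented by an element of $A\cap F_{k+1}$ for some $k$. This element lies in $A\cap S'$ for a shadow pair $(S,S')$, so by (M6) it has some finite level $m$. The $\Pi_1$ formula $\neg\exists u\,G_m(y,u)$ is true of it in $\mathcal M$ by (M2), and passes to $\mathcal N$. So in $\mathcal N$ every $y\in A$ has some $m$ with $\neg\exists u\,G_m(y,u)$, whereas $\mathcal M$ has elements $y\in A$ of level $\infty$.

Hence $\Psi$ is not a Scott sentence of $\mathcal M$. $\square$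

Propositions 8 and 9 prove **Theorem A**. Since $\Pi_2\subseteq\Pi_3$, both (a) and (b) have negative answers, witnessed at $\alpha=2$. By the known result, $\mathcal M$ does have a $\Pi_4$ Scott sentence. $\blacksquare$

## 11. Disjoint unions and the relations $\le_\gamma$

We turn to Theorem B. From here on, the structures we build have countable relational languages with relation symbols of positive arity.

**Lemma 10.** Let $\mathcal X=\bigsqcup_{i\in I}X_i$ and $\mathcal Y=\bigsqcup_{i\in I}Y_i$ be countable with all $X_i,Y_i$ nonempty. Assume that for each relation symbol $R$ and indices $i_1,\dots,i_k$ not all equal, either $R$ holds on all of $X_{i_1}\times\dots\times X_{i_k}$ and all of $Y_{i_1}\times\dots\times Y_{i_k}$, or on no tuple of either. Let $\gamma\ge1$ and $(X_i,\bar a_i)\le_\gamma(Y_i,\bar b_i)$ for all $i$, with $\bar a_i,\bar b_i$ empty for all but finitely many $i$. Then $(\mathcal X,\bar a)\le_\gamma(\mathcal Y,\bar b)$, where $\bar a,\bar b$ collect the $\bar a_i,\bar b_i$.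

*Proof.* Induction on $\gamma$. For $\gamma=1$, by Lemma 1 and disjunctive normal form, consider a finite conjunction of literals true in $\mathcal Y$ of $\bar b$ and some witnesses. It splits into conjunctions inside finitely many components and literals between different components. The latter are determined by the indices (an equality between different components is always false). By Lemma 1 we find witnesses in each component $X_i$ separately, and the cross-literals then hold automatically.

Let $\gamma>1$, and let $\delta<\gamma$ and $\bar d\in\mathcal Y$ be given. We may take $\delta\ge1$, since an answer for $\delta=1$ is one for $\delta=0$. Split $\bar d$ into its parts $\bar d_i$ and choose $\bar c_i\in X_i$ with $(Y_i,\bar b_i\bar d_i)\le_\delta(X_i,\bar a_i\bar c_i)$; for empty $\bar d_i$ this holds with $\bar c_i$ empty. The hypotheses are symmetric in $\mathcal X$ and $\mathcal Y$, so the induction hypothesis gives $(\mathcal Y,\bar b\bar d)\le_\delta(\mathcal X,\bar a\bar c)$. $\square$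

A convention for its use: if on each component some relation is full (as with an equivalence relation whose classes are the components, or a predicate naming a component) or empty, it may be ignored when comparing the components, since by Lemma 2 its atomic formulas can be replaced by $x=x$ or $x\ne x$.

## 12. Pairs of structures that agree up to level $\beta$ and are separated at level $\beta+1$

**Lemma 11.** For each countable $\beta$ there are countably infinite structures $\mathcal C_\beta,\mathcal D_\beta$ in a common countable relational language such that:

- (i) $\mathcal C_\beta\le_\beta\mathcal D_\beta$ (if $\beta\ge1$) and $\mathcal D_\beta\le_{\beta+1}\mathcal C_\beta$;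
- (ii) some $\Sigma_{\beta+1}$ sentence $\sigma_\beta$ is true in $\mathcal D_\beta$ and false in $\mathcal C_\beta$;
- (iii) both have $\Pi_{\beta+2}$ Scott sentences.

*Proof.* A *bag* of structures is their disjoint union with an additional, new equivalence relation $E$ whose classes are the components, all other relations holding only inside classes. (For example, a bag of two three-element sets is a six-element set with an equivalence relation with two classes of size $3$.) That $E$ is an equivalence relation and that the other relations hold only inside classes is $\Pi_1$. Relativizing a formula to an $E$-class $[x]_E$, replacing $\exists y$ by $\exists y\,(E(x,y)\wedge\dots)$ and $\forall y$ by $\forall y\,(E(x,y)\to\dots)$, does not raise its complexity.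

**Step 1: $\beta=0$.** This starts the induction. $\mathcal C_0$ is an infinite set with a unary predicate $P=\emptyset$; $\mathcal D_0$ is a set with $P$ infinite and coinfinite; $\sigma_0=\exists x\,P(x)$. We have $\mathcal D_0\le_1\mathcal C_0$ by Lemma 1, since $\mathcal C_0$ embeds in $\mathcal D_0$. The Scott sentences "infinitely many elements, none in $P$" and "$P$ and its complement are infinite" are $\Pi_2$.

**Step 2: from $\beta$ to $\beta+1$.** The pair is reversed and multiplied. $\mathcal C_{\beta+1}$ is the bag of $\omega$ copies of $\mathcal D_\beta$; $\mathcal D_{\beta+1}$ is the bag of $\omega$ copies of $\mathcal D_\beta$ and $\omega$ copies of $\mathcal C_\beta$.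

For (i): match the components of $\mathcal C_{\beta+1}$ bijectively with those of $\mathcal D_{\beta+1}$. Since $\mathcal D_\beta\le_{\beta+1}\mathcal D_\beta$ and $\mathcal D_\beta\le_{\beta+1}\mathcal C_\beta$, Lemma 10 gives $\mathcal C_{\beta+1}\le_{\beta+1}\mathcal D_{\beta+1}$. For $\mathcal D_{\beta+1}\le_{\beta+2}\mathcal C_{\beta+1}$, take a tuple $\bar d$ of $\mathcal C_{\beta+1}$ and copy it identically into copies of $\mathcal D_\beta$ in $\mathcal D_{\beta+1}$, obtaining $\bar c$. Match the components meeting $\bar d$ with these copies, and the remaining components bijectively as before. Lemma 10 gives $(\mathcal C_{\beta+1},\bar d)\le_{\beta+1}(\mathcal D_{\beta+1},\bar c)$, and $\le_{\beta+1}$ implies $\le_\delta$ for all $\delta\le\beta+1$.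

For (ii): let $\sigma_{\beta+1}=\exists x\,([x]_E\models\neg\sigma_\beta)$. As $\neg\sigma_\beta$ is $\Pi_{\beta+1}$, this is $\Sigma_{\beta+2}$. It is true in $\mathcal D_{\beta+1}$, because of the components $\mathcal C_\beta$, and false in $\mathcal C_{\beta+1}$.

For (iii): "every class is $\cong\mathcal D_\beta$" (respectively, "$\cong\mathcal D_\beta$ or $\cong\mathcal C_\beta$") is $\Pi_{\beta+2}$. "Infinitely many classes satisfy $\sigma_\beta$" (respectively, "and infinitely many satisfy $\neg\sigma_\beta$") is a conjunction of formulas $\exists x_1\dots x_k$ (pairwise $E$-inequivalent, classes as required), each at most $\Sigma_{\beta+2}$, hence $\Pi_{\beta+3}$. In total we get $\Pi_{\beta+3}$ Scott sentences.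

**Step 3: limits $\lambda$.** We approximate from below. Fix $1\le\beta_0<\beta_1<\cdots$ with supremum $\lambda$, and rename symbols so that the languages of the pairs $\mathcal C_{\beta_i},\mathcal D_{\beta_i}$ are disjoint for different $i$. For $n\le\infty$, let $F_n$ be the disjoint union of parts named by unary predicates $X_i$ ($i\in\omega$), with no relations between parts, where the $i$-th part is $\mathcal C_{\beta_i}$ if $i<n$ and $\mathcal D_{\beta_i}$ if $i\ge n$. So $F_\infty$ has all parts $\mathcal C_{\beta_i}$. By (i), $\mathcal C_{\beta_i}\equiv_{\beta_i}\mathcal D_{\beta_i}$, and for $i\ge n$ this implies $\equiv_{\beta_n}$; so Lemma 10 gives $F_n\equiv_{\beta_n}F_\infty$. Let $\mathcal C_\lambda$ be the bag of $\omega$ copies of each $F_n$, $n<\omega$, and $\mathcal D_\lambda$ the same bag with $\omega$ copies of $F_\infty$ added.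

For (i): let $\bar d$ be a tuple of $\mathcal C_\lambda$ (possibly empty) and $\bar c$ its identical copy in $\mathcal D_\lambda$; identify the finitely many components meeting them. Given $1\le\eta<\lambda$, choose $n$ with $\beta_n\ge\eta$. Match the remaining (infinitely many) copies of $F_n$ in $\mathcal C_\lambda$ bijectively with the remaining copies of $F_n$ together with all copies of $F_\infty$ in $\mathcal D_\lambda$, and match all other components identically. Lemma 10 gives $(\mathcal C_\lambda,\bar d)\equiv_\eta(\mathcal D_\lambda,\bar c)$. As $\eta$ was arbitrary and $\bar c$ does not depend on it, Corollary 3 gives $(\mathcal C_\lambda,\bar d)\le_\lambda(\mathcal D_\lambda,\bar c)$. With $\bar d$ empty this is $\mathcal C_\lambda\le_\lambda\mathcal D_\lambda$; for all $\bar d$ it gives $\mathcal D_\lambda\le_{\lambda+1}\mathcal C_\lambda$.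

For (ii): let $\sigma_\lambda=\exists x\bigwedge_i(\text{the }X_i\text{-part of }[x]_E\models\neg\sigma_{\beta_i})$. The $i$-th conjunct is $\Pi_{\beta_i+1}$ with $\beta_i+1<\lambda$, so the conjunction is $\Pi_\lambda$ and $\sigma_\lambda$ is $\Sigma_{\lambda+1}$. It is true in $\mathcal D_\lambda$ because of $F_\infty$, and false in $\mathcal C_\lambda$ because the $n$-th part of $F_n$ is $\mathcal D_{\beta_n}$.

For (iii): each $F_n$ ($n\le\infty$) has a $\Pi_\lambda$ Scott sentence: the $X_i$ partition the structure, relations hold only inside parts and only those of the right language, and the parts satisfy their $\Pi_{\beta_i+2}$ Scott sentences, where $\beta_i+2<\lambda$. So "every class is some $F_n$ (in the allowed range)", of the form $\forall x\bigvee_n\Pi_\lambda$, is $\Pi_{\lambda+2}$. "Infinitely many classes are $\cong F_n$" for all allowed $n$ is a conjunction of $\Sigma_{\lambda+1}$ sentences, hence $\Pi_{\lambda+2}$. $\square$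

**Definition 6 (gadgets).** For $\beta\ge1$ let $\mathcal A^0_\beta$ (respectively $\mathcal A^1_\beta$) consist of two parts named by unary predicates, with no relations between them, the first $\cong\mathcal C_\beta$ and the second $\cong\mathcal D_\beta$ (respectively, the reverse).

The three properties we use are these. By Lemma 10 and $\mathcal C_\beta\equiv_\beta\mathcal D_\beta$, we have $\mathcal A^0_\beta\equiv_\beta\mathcal A^1_\beta$. There are $\Sigma_{\beta+1}$ sentences $\sigma^0$ ("the second part satisfies $\sigma_\beta$") and $\sigma^1$ ("the first part satisfies $\sigma_\beta$") with $\sigma^\varepsilon$ true in $\mathcal A^\varepsilon_\beta$ and false in $\mathcal A^{1-\varepsilon}_\beta$. Both structures have $\Pi_{\beta+2}$ Scott sentences. Doubling the pair thus makes *both* answers to the question "which gadget?" existentially certifiable at level $\beta+1$.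

## 13. Replacing relations by gadgets: $\mathcal K\mapsto\mathcal K^*$

Fix $\beta\ge1$ and a relational language $\{R_i\}$.

**Definition 7.** For an infinite structure $\mathcal K$ let $\mathcal K^*$ consist of a sort $\mathrm{Main}=K$ (a unary predicate; the $R_i$ are not kept) and, for each $i$ and each tuple $\bar a$ from $K$ of the arity of $R_i$, a gadget $\{(i,\bar a,z):z\in\mathcal A_\beta^\varepsilon\}\cong\mathcal A^\varepsilon_\beta$, where $\varepsilon=1$ iff $R_i(\bar a)$. Gadget relations hold only within gadgets, and $Q_i(\bar a,(i,\bar a,z))$ links gadgets to Main.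

For example, if $\mathcal K$ is $\omega$ with one unary predicate $R_0$ for the even numbers, then $\mathcal K^*$ is a bare set $\omega$ with a copy of $\mathcal A^1_\beta$ hung on each even number and a copy of $\mathcal A^0_\beta$ on each odd number. In general $R_i(\bar a)$ holds iff the gadget over $(i,\bar a)$ satisfies $\sigma^1$, so $\mathcal K^*\cong\mathcal N^*$ implies $\mathcal K\cong\mathcal N$.

**Lemma 12.** Let $\mathcal K,\mathcal N$ be infinite, let $\bar a,\bar b$ consist of distinct elements, and let $(\mathcal K,\bar a)\le_1(\mathcal N,\bar b)$. Then $(\mathcal K^*,\bar a\bar g)\le_{\beta+1}(\mathcal N^*,\bar b\bar h)$ whenever $\bar g=((i_l,\bar a_l,z_l))_l$ and $\bar h=((i_l,\bar b_l,z_l))_l$ are corresponding tuples of gadget elements over corresponding tuples $\bar a_l,\bar b_l$ from $\bar a,\bar b$.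

*Proof.* Literals agree at $\bar a,\bar b$, so corresponding gadgets over $\bar a,\bar b$ are of the same type, and $\bar g,\bar h$ make sense together. Let $\delta\le\beta$; we may take $\delta\ge1$. Let a tuple of $\mathcal N^*$ be given.

**Step 1: normalize the challenge.** Enlarge the tuple to $\bar d\bar w$ (together with $\bar b$, whose elements are answered by those of $\bar a$), where $\bar d\in\mathrm{Main}$ consists of distinct elements not in $\bar b$, and $\bar w$ lies in gadgets over tuples from $\bar b\bar d$. By Corollary 3, answering the enlarged tuple answers the original one.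

**Step 2: answer in Main, then in the gadgets.** Only finitely many literals matter. By Lemma 1 choose distinct $\bar c\in\mathcal K$ disjoint from $\bar a$ such that the finitely many literals $\pm R_i$ for the gadgets met by $\bar h,\bar w$ are the same at $\bar b\bar d$ and $\bar a\bar c$. Let $\bar w^*$ be the corresponding gadget elements over $\bar a\bar c$.

**Step 3: compare component by component.** Extend $\bar b\bar d\mapsto\bar a\bar c$ to a bijection of the (countably infinite) Main sorts and use it to index components: the singletons of Main, and the gadgets. Cross relations are then determined by indices, since $Q_i$ holds exactly between the Main elements $\bar x$ and the elements of the gadget over $(i,\bar x)$. Gadgets containing parameters are isomorphic with parameters corresponding; all others are $\equiv_\beta$, whatever their types. Lemma 10 gives $(\mathcal N^*,\bar b\bar d\bar h\bar w)\le_\delta(\mathcal K^*,\bar a\bar c\bar g\bar w^*)$. $\square$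

**Lemma 13.** If $\mathcal K$ is infinite and satisfies the hypothesis at $2$, then $\mathcal K^*$ satisfies the hypothesis at $\beta+2$.

*Proof.* Let $\mathcal K^*\le_{\beta+2}\mathcal N'$.

**Step 1: $\mathcal N'$ has the form $\mathcal N^*$.** We list the sentences that force this. The sorting and linking conditions are $\Pi_2$: Main is infinite; $Q_i(\bar x,z)$ implies $\bar x\in\mathrm{Main}$ and $z\notin\mathrm{Main}$; every element outside Main is linked by exactly one $Q_i$ to exactly one $\bar x\in\mathrm{Main}$ (existence has the form $\forall z\bigvee_i\exists\bar x$, uniqueness is universal); and gadget relations hold only within one gadget (for a gadget relation $R$, $R(\bar z)$ implies that no $z_s$ is in Main, and $R(\bar z)\wedge Q_i(\bar x,z_1)\to Q_i(\bar x,z_s)$). The sentence "for all $\bar x\in\mathrm{Main}$, $\{z:Q_i(\bar x,z)\}$ is nonempty and $\cong\mathcal A^0_\beta$ or $\cong\mathcal A^1_\beta$" is $\Pi_{\beta+2}$. All hold in $\mathcal K^*$, hence in $\mathcal N'$. So $\mathcal N'\cong\mathcal N^*$ for some infinite $\mathcal N$: take $\mathcal N=\mathrm{Main}$ with $R_i(\bar x)$ iff the gadget is $\cong\mathcal A^1_\beta$.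

**Step 2: $\mathcal K\le_2\mathcal N$.** We translate $\Pi_2$ sentences about $\mathcal K$ into $\Pi_{\beta+2}$ sentences about $\mathcal K^*$. In structures of the form $\mathcal Q^*$, both $R_i$ and $\neg R_i$ are expressed by $\Sigma_{\beta+1}$ formulas, the relativizations of $\sigma^1,\sigma^0$ to gadgets. So finitary quantifier-free formulas become both $\Sigma_{\beta+1}$ and $\Pi_{\beta+1}$. Hence $\Sigma_1$ formulas become $\Sigma_{\beta+1}$ and $\Pi_2$ sentences become $\Pi_{\beta+2}$, with quantifiers restricted to Main. Thus every $\Pi_2$ sentence true in $\mathcal K$ is true in $\mathcal N$, and $\mathcal K\le_2\mathcal N$ by Lemma 2. By the hypothesis at $2$, $\mathcal K\cong\mathcal N$, so $\mathcal N'\cong\mathcal K^*$. $\square$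

## 14. $\alpha=\beta+2$: no $\Sigma_{\alpha+2}$ Scott sentence

A $\Sigma_{\beta+4}$ sentence may begin by fixing parameters. To be able to run the shadow construction away from them, take infinitely many copies of $\mathcal M$. Let $\mathcal P=\bigsqcup_{p\in\omega}\mathcal M_p$, each $\mathcal M_p\cong\mathcal M$ (the structure of Section 7), with a unary predicate $D_p$ naming $\mathcal M_p$ and no relations between different copies. Put $\mathcal Q^{(0)}=\mathcal Q$, and $\mathcal Q^{(\beta)}=\mathcal Q^*$, formed with the given $\beta$, for $\beta\ge1$.

**Proposition 14.** $\mathcal P^{(\beta)}$ satisfies the hypothesis at $\alpha=\beta+2$ and has no $\Sigma_{\alpha+2}$ Scott sentence.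

*Proof.* **Step 1: the hypothesis.** By Lemma 13 it is enough to treat $\mathcal P$ at $2$. If $\mathcal P\le_2\mathcal N$, then $\mathcal N=\bigsqcup_pD_p^{\mathcal N}$ with no cross relations (this is $\Pi_2$). Each $D_p^{\mathcal N}$ is nonempty and satisfies all $\Pi_2$ sentences true in $\mathcal M$ (relativize to $D_p$), so $\mathcal M\le_2D_p^{\mathcal N}$ by Lemma 2, and $D_p^{\mathcal N}\cong\mathcal M$ by Proposition 8. Hence $\mathcal N\cong\mathcal P$.

**Step 2: from a $\Sigma_{\beta+4}$ Scott sentence to a $\Pi_{\beta+3}$ formula with parameters.** Suppose $\mathcal P^{(\beta)}$ had a $\Sigma_{\beta+4}$ Scott sentence. Some disjunct $\exists\bar x\,\Theta$, without loss of generality with $\Theta\in\Pi_{\beta+3}$, holds in $\mathcal P^{(\beta)}$, say $\Theta(\bar e)$. Write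
$$\Theta(\bar e)=\bigwedge_m\forall\bar x_m\bigvee_i\exists\bar y\,\theta_{m,i}(\bar e,\bar x_m,\bar y),\qquad\theta_{m,i}\in\Pi_{\beta+1}.$$
Let $E\subset\mathcal P$ be a finite nonempty set containing all elements of $\mathcal P$ occurring in $\bar e$ (as Main elements or in indices of gadgets; if $\beta=0$, simply the elements of $\bar e$). Fix $p$ with $E\cap\mathcal M_p=\emptyset$.

**Step 3: the shadow maps in the $p$-th copy.** We need maps that fix $E$ and cut lists in $\mathcal M_p$. For finite $F\supseteq E$ there is an injection $e:F\to\mathcal P$ that is the identity off $\mathcal M_p$, maps $F\cap\mathcal M_p$ into $\mathcal M_p$, sends $A\cap\mathcal M_p\cap F$ to elements of finite level, and satisfies $(\mathcal P,F)\le_1(\mathcal P,e(F))$. To get it, take a shadow pair $(S,S')$ in $\mathcal M_p$ with $F\cap\mathcal M_p\subseteq S$, put $e(u)=u'$ on $F\cap\mathcal M_p$, and use (M6) in $\mathcal M_p$ and Lemma 10 with the components $\mathcal M_q$.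

**Step 4: the limit.** As in Section 10, starting with $F_0=E$, build $F_k\subseteq F_k^+$ and $F_{k+1}=e(F_k^+)$. Here $F_k^+$ adds to $F_k$ at least one new element, and the elements of $\mathcal P$ involved in witnesses $\bar y\in\mathcal P^{(\beta)}$ for some $\theta_{m,i}(\bar e,\bar x,\bar y)$, where $\bar x$ is a tuple of $\mathcal P^{(\beta)}$ whose Main elements and gadget indices lie in $F_k$ (if $\beta=0$, a tuple of $F_k$). Witnesses exist since $\mathcal P^{(\beta)}\models\Theta(\bar e)$. There are countably many tuples $\bar x$ over each $F_k$, and the choices are dovetailed so that every $m$ and every such tuple represented at some stage is treated, through its image at a later stage. Under $e$ a gadget element $(i,\bar a,z)$ is carried to $(i,e(\bar a),z)$, which is meaningful because literals are preserved, so both gadgets have the same type. The parameters $\bar e$ are always carried to themselves, since $e$ is the identity on $E$. Let $\mathcal N$ be the direct limit. It is infinite, and the elements of $\mathcal N^{(\beta)}$ are represented by elements of $\mathcal P^{(\beta)}$ over the $F_k$.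

**Step 5: $\mathcal N^{(\beta)}\models\Theta([\bar e])$.** The formulas $\theta_{m,i}$ must pass to the limit. By Lemma 7, $(\mathcal P,F_k^+)\le_1(\mathcal N,[F_k^+])$. By Lemma 2 if $\beta=0$, or by Lemma 12 and Lemma 2 if $\beta\ge1$, $\Pi_{\beta+1}$ formulas about corresponding tuples pass from $\mathcal P^{(\beta)}$ to $\mathcal N^{(\beta)}$. Every tuple of $\mathcal N^{(\beta)}$ is represented and treated, so $\mathcal N^{(\beta)}\models\Theta([\bar e])$.

**Step 6: the contradiction.** By Step 5, $\mathcal N^{(\beta)}$ satisfies the Scott sentence, so $\mathcal N^{(\beta)}\cong\mathcal P^{(\beta)}$ and $\mathcal N\cong\mathcal P$. But every element of $A\cap D_p^{\mathcal N}$ is represented in some $e(F_k^+)\cap\mathcal M_p$ by an element of some finite level $m$, and $\neg\exists u\,G_m(y,u)$ passes to $\mathcal N$ by Lemma 7. In $D_p^{\mathcal P}=\mathcal M_p$, on the other hand, there are $y\in A$ of level $\infty$. Contradiction. $\square$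

Since $\Pi_\alpha\subseteq\Pi_{\alpha+1}\subseteq\Sigma_{\alpha+2}$, the structure $\mathcal P^{(\beta)}$ has no $\Pi_{\alpha+1}$ and no $\Pi_\alpha$ Scott sentence.

## 15. $\alpha=\lambda+1$: binary digits of $2$-adic integers along a chain

For $\alpha=\lambda+1$ the $\Pi_{\alpha+1}$ statement is true by Proposition 4; we show that the $\Pi_\alpha$ statement fails. The chain $\mathbb Z$ of Section 1 returns, now decorated. Fix a limit $\lambda$ and $1\le\beta_0<\beta_1<\cdots$ with supremum $\lambda$.

**Definition 8.** For $a\in\mathbb Z_2$ (the $2$-adic integers) let $\mathcal O_a$ have $\mathrm{Main}=\mathbb Z$ with the successor relation $\mathrm{Suc}$ and, for $x\in\mathbb Z$, $n\in\omega$, a gadget $\{(n,x,\varepsilon,z):z\in\mathcal A^\varepsilon_{\beta_n}\}\cong\mathcal A^{\varepsilon}_{\beta_n}$ linked by $Q_n(x,\cdot)$, where $\varepsilon$ is the $n$-th binary digit of $a+x$; gadget relations hold only within gadgets. Let $\mathcal O=\mathcal O_0$.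

For instance, in $\mathcal O$ the point $x=5$ carries the digits $1,0,1,0,0,\dots$ and the point $x=-1$ carries $1,1,1,\dots$. For $a\in\mathbb Z$, the translation $x\mapsto x+a$ on Main induces $\mathcal O_a\cong\mathcal O$. For $a\notin\mathbb Z$, $\mathcal O_a\not\cong\mathcal O$: an isomorphism preserves gadget types, and the digit sequence at a Main element $x$ of $\mathcal O_a$ is $a+x\notin\mathbb Z$, while those in $\mathcal O$ are integers.

**Proposition 15.** $\mathcal O$ satisfies the hypothesis at $\lambda+1$ and has no $\Pi_{\lambda+1}$ Scott sentence.

*Proof.* **Step 1: the hypothesis at $\lambda+1$.** This is Section 1 with $\le_\lambda$ in place of existential formulas. Let $\mathcal O\le_{\lambda+1}\mathcal N$. Sentences of complexity $<\lambda$ ensure that $\mathcal N$ has a nonempty Main sort on which $\mathrm{Suc}$ is a permutation without finite cycles, and properly linked gadgets (as in Lemma 13), the $(n,x)$ gadget being $\cong\mathcal A^0_{\beta_n}$ or $\cong\mathcal A^1_{\beta_n}$; the last condition is $\Pi_{\beta_n+2}$. Let $d\in\mathrm{Main}^{\mathcal N}$. For any $d'\in\mathrm{Main}^{\mathcal N}$ choose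 $c,c'\in\mathcal O$ with $(\mathcal N,dd')\le_\lambda(\mathcal O,cc')$. Formulas of complexity $<\lambda$ and their negations are $\Pi_\lambda$, so they are preserved in both directions. Now $c,c'\in\mathrm{Main}$ and $c'=\mathrm{Suc}^k(c)$ for some $k\in\mathbb Z$, hence $d'=\mathrm{Suc}^k(d)$. So $\mathrm{Main}^{\mathcal N}=\{\mathrm{Suc}^k(d):k\in\mathbb Z\}$. Taking $d'=d$, the gadget types at $\mathrm{Suc}^k(d)$ and $\mathrm{Suc}^k(c)$ agree for all $k,n$, as they are distinguished by the relativized $\Sigma_{\beta_n+1}$ sentences $\sigma^1$. So $\mathrm{Suc}^k(d)\mapsto\mathrm{Suc}^k(c)$ extends over the gadgets to an isomorphism $\mathcal N\cong\mathcal O$.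

**Step 2: set-up for the category argument.** Given a $\Pi_{\lambda+1}$ sentence $\Psi$ true in $\mathcal O$, we look for $a\in\mathbb Z_2\setminus\mathbb Z$ with $\mathcal O_a\models\Psi$. A $\Sigma_\lambda$ formula is a countable disjunction of formulas each in $\Sigma_\eta$ for some $1\le\eta<\lambda$. So write $\Psi=\bigwedge_m\forall\bar x\bigvee_i\chi_{m,i}$ with $\chi_{m,i}\in\Sigma_\eta$, $\eta=\eta(m,i)$, $1\le\eta<\lambda$. For a finite tuple $\bar p$ of formal elements ($x\in\mathbb Z$ or $(n,x,\varepsilon,z)$), the set $C_{\bar p}=\{a\in\mathbb Z_2:\bar p\in\mathcal O_a\}$ is clopen, because it is determined by finitely many digits of finitely many $a+x$. For $\bar p$ of the length of $\bar x$ in the $m$-th conjunct, let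
$$H_{m,\bar p}=\Big\{a\in C_{\bar p}:\mathcal O_a\models\bigvee_i\chi_{m,i}(\bar p)\Big\}.$$

**Step 3: $H_{m,\bar p}$ is open.** Changing only high digits of $a$ must not be noticed by $\chi_{m,i}$. Suppose $\mathcal O_a\models\chi_{m,i}(\bar p)$ with $\chi_{m,i}\in\Sigma_\eta$. Take $n$ with $\beta_n\ge\eta$ and $n$ greater than all gadget indices in $\bar p$. If $a'\equiv a\pmod{2^n}$, then $a'+x\equiv a+x\pmod{2^n}$ for all $x$, so $\mathcal O_a$ and $\mathcal O_{a'}$ have identical gadgets $(k,x)$ for all $k<n$, $x\in\mathbb Z$; in particular $a'\in C_{\bar p}$. For $k\ge n$ the gadgets are $\equiv_{\beta_k}$, hence $\equiv_{\beta_n}$, and contain no parameters. Take as components the singletons of Main (on which $\mathrm{Suc}$ and the $Q_n$ are determined by indices) and the gadgets. Lemma 10 gives $(\mathcal O_{a'},\bar p)\equiv_{\beta_n}(\mathcal O_a,\bar p)$. As $\chi_{m,i}\in\Sigma_{\beta_n}$, Lemma 2 gives $\mathcal O_{a'}\models\chi_{m,i}(\bar p)$.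

**Step 4: Baire category.** It remains to find $a$. We have $H_{m,\bar p}\supseteq C_{\bar p}\cap\mathbb Z$, as $\mathcal O_a\cong\mathcal O\models\Psi$ for $a\in\mathbb Z$; and $C_{\bar p}\cap\mathbb Z$ is dense in the clopen set $C_{\bar p}$. So $C_{\bar p}\setminus H_{m,\bar p}$ is closed, and it contains no nonempty open set, since such a set would contain an integer; thus it is nowhere dense. There are countably many pairs $(m,\bar p)$, and $\mathbb Z$ is a countable union of nowhere dense singletons, since $\mathbb Z_2$ has no isolated points. The Baire category theorem gives $a\in\mathbb Z_2\setminus\mathbb Z$ outside all the sets $C_{\bar p}\setminus H_{m,\bar p}$. Then for every $m$ and every tuple $\bar p$ of $\mathcal O_a$ of the right length we have $a\in C_{\bar p}$, hence $a\in H_{m,\bar p}$. So $\mathcal O_a\models\Psi$, but $\mathcal O_a\not\cong\mathcal O$. Hence $\Psi$ is not a Scott sentence of $\mathcal O$. $\square$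

*Proof of Theorem B.* Every countable $\alpha\ge1$ is $1$, a limit, $\lambda+1$ with $\lambda$ a limit, or $\beta+2$. If $\alpha=\beta+2$, Proposition 14 gives part 3 and the negative statements in parts 1 and 2. If $\alpha=\lambda+1$, Proposition 4 gives the positive statement in part 2 and Proposition 15 the negative statement in part 1. If $\alpha=1$ or $\alpha$ is a limit, Proposition 4 gives the positive statement in part 1, hence also the one in part 2, since $\Pi_\alpha\subseteq\Pi_{\alpha+1}$. $\blacksquare$
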